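\title{Calibrated curves need not be smooth}

\begin{abstract}
Given a calibration $\omega$ of degree $n$ on a Riemannian manifold $N$, an $\omega$-calibrated curve is a weakly conformal Sobolev map from an $n$-manifold to $N$ whose tangent planes are calibrated by $\omega$. We show that such maps need not be smooth: an explicit map $\mathbb R^3\to\mathbb R^7$, homogeneous of degree $\sqrt6$ and calibrated by the associative form, is of class $C^{2,\sqrt6-2}$ and no better. For an arbitrary calibration we describe the local regularity. Solutions are smooth if $n=2$. If $n\ge3$, the critical points of a nonconstant solution are isolated, the solution vanishes there to an order $\sqrt{k(k+n-2)/(n-1)}$ with an integer $k\ge2$, and it is smooth at none of them. For $n=3$ the class $C^{2,\sqrt6-2}$ is optimal. Non-smooth solutions exist for $n=3$ and $n=4$.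
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $(M,g)$ and $(N,h)$ be smooth Riemannian manifolds of dimensions $n$ and $m$ with $2\le n\le m$, and let $M$ be oriented by its volume form $\mathrm{vol}_M$. The \emph{comass} of an $n$-form $\omega$ on $N$ at $p$ is
\[
\|\omega_p\|=\max\{\omega_p(\xi_1,\dots,\xi_n):\ \xi_1,\dots,\xi_n\in T_pN \text{ orthonormal}\}.
\]
A \emph{calibration} is a smooth closed $n$-form whose comass equals one at every point; in particular it vanishes nowhere. On each oriented $n$-plane a calibration is at most the volume form of the plane. The planes on which equality holds, that is, on which $\omega_p(\xi_1,\dots,\xi_n)=1$ for a positive orthonormal basis, are called \emph{calibrated}, and $G(\omega,p)$ is the set of calibrated planes in $T_pN$.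

A linear map $L\colon T_xM\to T_pN$ is \emph{weakly conformal} if $L^*L=\lambda^2\,\mathrm{id}$ for some $\lambda\ge0$. We call $L$ \emph{admissible} if $L=0$, or if $L\ne0$ is weakly conformal and $L(T_xM)$, with the orientation induced from $T_xM$, lies in $G(\omega,p)$.

\begin{definition}
An \emph{$\omega$-calibrated curve} is a continuous map $F\in W^{1,n}_{\mathrm{loc}}(M,N)$ such that $(DF)_x$ is admissible for almost every $x\in M$. The \emph{critical set} of a $C^1$ map $F$ is $\{x\in M:(DF)_x=0\}$.
\end{definition}

Since $F$ is continuous, the Sobolev condition is read in charts. The exponent $n$ is the one for which $F^*\omega$ is locally integrable and $\int|DF|^n$ is conformally invariant. The definition describes conformally parametrized calibrated submanifolds, which are allowed to branch where $DF=0$. Three cases are known.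
\begin{enumerate}
\item[(i)] If $N$ is oriented, $m=n$ and $\omega=\mathrm{vol}_N$, then all $\omega$-calibrated curves are $C^\infty$.
\item[(ii)] If $n=2$ and $N$ is K\"ahler with complex structure $J$ and K\"ahler form $\omega_{\mathrm{sym}}$, then the $\omega_{\mathrm{sym}}$-calibrated curves are the $J$-holomorphic curves, and they are $C^\infty$.
\item[(iii)] If $Q\colon\wedge^{n-1}TN\to TN$ is an $(n-1)$-fold vector cross product and $\omega_Q(\xi_1,\dots,\xi_n)=\langle Q(\xi_1,\dots,\xi_{n-1}),\xi_n\rangle$, then the $\omega_Q$-calibrated curves, which are the Smith maps with respect to $Q$, are H\"older continuously differentiable, and $C^\infty$ away from their critical set.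
\end{enumerate}
The question we answer comes from the paper of Heikkil\"a, Pankka and Prywes \cite{HPP}: \emph{for an arbitrary calibration $\omega$, is every $\omega$-calibrated curve $C^\infty$?}

One would guess that it is. In case (ii) critical points occur, as for $z\mapsto z^k$, and cost no regularity. In case (iii) the loss at the critical set looks like a defect of the method: calibrated curves minimize the $n$-energy $\int|DF|^n$, whose Euler--Lagrange system degenerates where $DF=0$ when $n\ge3$, and the first-order relation, being more rigid than this system, might restore smoothness. The opposite happens. For $n\ge3$ the rigidity rules out smoothness at every critical point of a nonconstant solution, and critical points do exist.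

\subsection{Results}

For $0<\gamma\le1$ we write $C^{\ell,\gamma}$ for the $C^\ell$ maps with $\gamma$-H\"older derivatives of order $\ell$. Write $\mathbb R^7=\mathbb R\oplus\mathbb C^3$ with coordinates $(t;z_1,z_2,z_3)$, $z_j=u_j+iv_j$, and put $\omega_0=\sum_j du_j\wedge dv_j$.

\begin{theorem}\label{thm:example}
The form
\[
\omega=dt\wedge\omega_0-\operatorname{Im}(dz_1\wedge dz_2\wedge dz_3)
\]
is a calibration on $\mathbb R^7$. Define $F\colon\mathbb R^3\to\mathbb R^7$ by $F(0)=0$ and, with $\zeta=x_1+ix_2$ and $r=|x|$,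
\[
F(x)=r^{\sqrt6-3}\Big(\tfrac12(5x_3^3-3x_3r^2);\ \tfrac{\sqrt6}4\,\zeta(5x_3^2-r^2),\ \tfrac{\sqrt{15}}2\,\zeta^2x_3,\ \tfrac{\sqrt{10}}4\,\bar\zeta^{\,3}\Big).
\]
Then $F$ is an $\omega$-calibrated curve and $F\in C^{2,\sqrt6-2}_{\mathrm{loc}}$, but $F\notin C^3$ and $F\notin C^{2,\gamma}_{\mathrm{loc}}$ for every $\gamma>\sqrt6-2$.
\end{theorem}

So the answer is no, even for a constant-coefficient calibration on flat space. In the coordinate $iz_3$ in place of $z_3$, the form $\omega$ becomes the standard associative form $dt\wedge\omega_0+\operatorname{Re}(dz_1\wedge dz_2\wedge dz_3)$, so $F$ is a Smith map as in (iii). Composing with the local isometry $\mathbb R^7\to\mathbb R^7/\mathbb Z^7$, to which $\omega$ descends, gives an example with compact target. The second theorem explains the exponent $\sqrt6$. In it $|DF|$ is the Hilbert--Schmidt norm and $g_S$ denotes the round metric on a unit sphere.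

\begin{theorem}\label{thm:regularity}
Let $\omega$ be a calibration on $N$ and $F\colon M\to N$ an $\omega$-calibrated curve.
\begin{enumerate}
\item[(1)] $F\in C^{1,\beta}_{\mathrm{loc}}$ for some $\beta>0$, and $F$ is $C^\infty$ off its critical set. If $n=2$, then $F$ is $C^\infty$ on $M$.
\item[(2)] Let $n\ge3$, $M$ connected and $F$ nonconstant. Then the critical set is discrete. At each critical point $x_0$ there is an integer $k\ge2$, odd if $n$ is odd, such that with
\[
\alpha=\sqrt{\frac{k(k+n-2)}{n-1}},\qquad \ell=\lceil\alpha\rceil-1,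
\]
one has $|DF(x)|=\operatorname{dist}(x,x_0)^{\alpha-1+o(1)}$ as $x\to x_0$, the map $F$ is $C^{\ell,\alpha-\ell}$ near $x_0$, and $F$ is not $C^j$ near $x_0$ for any integer $j>\alpha$. Hence $F$ is $C^\infty$ if and only if it is an immersion.
\item[(3)] Let $\alpha_n=\sqrt{2n/(n-1)}$ for even $n\ge4$, $\alpha_n=\sqrt{3(n+1)/(n-1)}$ for odd $n\ge3$, and $\ell_n=\lceil\alpha_n\rceil-1$. Then $F\in C^{\ell_n,\alpha_n-\ell_n}_{\mathrm{loc}}$. In particular, for $n=3$ every calibrated curve is $C^{2,\sqrt6-2}_{\mathrm{loc}}$, and by Theorem~\ref{thm:example} this is sharp.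
\item[(4)] Let $n\ge3$. A calibrated curve that is not $C^\infty$ exists for some $(M,N,\omega)$ with $\dim M=n$ if and only if there are a constant-coefficient calibration on some $\mathbb R^m$ and a map $\phi\colon S^{n-1}\to S^{m-1}$ with $\phi^*g_S=\alpha^2g_S$, $\alpha>1$, such that $r\theta\mapsto r^\alpha\phi(\theta)$ is a calibrated curve. This happens for $n=3$ and for $n=4$.
\end{enumerate}
\end{theorem}

We do not settle whether the model in part (4) exists for $n\ge5$. Part (2) needs $n\ge3$, as $z\mapsto z^k$ shows, and it needs connectedness only to exclude components of $M$ on which $F$ is constant.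

The whole phenomenon is visible on the homogeneous maps $r^\alpha\phi(\theta)$, which we study in Section~\ref{sec:cones} after the energy identity of Section~\ref{sec:energy}. Section~\ref{sec:examples} constructs such maps for $n=3,4$ as orbits of one action of $SU(2)$ on $\mathbb R^7$. The rest of the paper reduces the general case to the homogeneous one: Section~\ref{sec:C1} proves part (1), Section~\ref{sec:three} controls the growth of $|DF|$ by a three-spheres theorem, and Section~\ref{sec:tangent} blows up at a critical point.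

Throughout, $\lambda=|DF|/\sqrt n$, $\Delta$ is the trace of the Hessian, and $C$ is a constant that may change from line to line.

\section{Calibrated curves minimize the $n$-energy}\label{sec:energy}

The two conditions that define admissibility are the equality cases of two inequalities, and so they combine into one scalar equation. This is the only place where the comass hypothesis enters.

\begin{lemma}\label{lem:pointwise}
Let $L\colon T_xM\to T_pN$ be linear and $(e_i)$ a positive orthonormal basis of $T_xM$. Then $\omega(Le_1,\dots,Le_n)\le n^{-n/2}|L|^n$, with equality if and only if $L$ is admissible.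
\end{lemma}

\begin{proof}
The parallelepiped spanned by the $Le_i$ has volume $\det(L^*L)^{1/2}$. Comass one and the inequality of arithmetic and geometric means for the eigenvalues of $L^*L$ give
\[
\omega(Le_1,\dots,Le_n)\le\det(L^*L)^{1/2}\le(\operatorname{tr}L^*L/n)^{n/2}=n^{-n/2}|L|^n .
\]
For $L\ne0$ the second inequality is an equality exactly when $L^*L$ is a positive multiple of the identity, and then the first is an equality exactly when the oriented image is calibrated.
\end{proof}

Thus the $\omega$-calibrated curves are the continuous $W^{1,n}_{\mathrm{loc}}$ maps with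
\begin{equation}\label{eq:relation}
F^*\omega=\lambda^n\,\mathrm{vol}_M\quad\text{almost everywhere.}
\end{equation}
Replacing $g$ by $e^{2\varphi}g$ multiplies $\lambda^n$ by $e^{-n\varphi}$ and $\mathrm{vol}_M$ by $e^{n\varphi}$, so \eqref{eq:relation} depends only on the conformal class of $g$. If $F$ is $C^1$, then \eqref{eq:relation} holds everywhere, $F^*h=\lambda^2g$, and $F$ is an immersion exactly off the critical set $\{\lambda=0\}$. Finally, \eqref{eq:relation} passes to $C^1$ limits of maps when the metrics and forms converge locally uniformly.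

Closedness of $\omega$ makes $\int F^*\omega$ insensitive to compactly supported changes of $F$, and this turns Lemma~\ref{lem:pointwise} into a minimizing property. Identify an open subset of $N$ with an open convex set $\mathbb B'\subset\mathbb R^m$ by a chart, and let $\mathbb B\subset\mathbb B'$ be compact and convex. Let $D$ be an open set with compact closure in a chart of $M$, and let $E(G)=\int_D|DG|^n\,\mathrm{vol}_M$, the norm being taken with respect to $g$ and $h$.

\begin{lemma}\label{lem:minimal}
Let $F$ be an $\omega$-calibrated curve with $F(\overline D)\subset\mathbb B$, and let $G\in W^{1,n}(D,\mathbb B)$ with $G-F\in W^{1,n}_0(D)$. Then $\int_DG^*\omega=\int_DF^*\omega$ and $E(F)\le E(G)$.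
\end{lemma}

\begin{proof}
By the Poincar\'e lemma $\omega=d\eta$ on $\mathbb B'$. The smooth maps that approximate $F$ and $G$ may leave $\mathbb B'$, so we extend $\omega$: with $\chi\in C_c^\infty(\mathbb B')$ equal to one near $\mathbb B$, the form $\tilde\omega=d(\chi\eta)$ is smooth and compactly supported on $\mathbb R^m$ and equals $\omega$ near $\mathbb B$. Choose $\psi_j\in C_c^\infty(D,\mathbb R^m)$ with $\psi_j\to G-F$ in $W^{1,n}$ and almost everywhere. Fix $j$, an open set $D'\Subset D$ containing $\operatorname{supp}\psi_j$, and mollifications $F_i\to F$ in $W^{1,n}(D')$ and uniformly. The $(n-1)$-form $(F_i+\psi_j)^*(\chi\eta)-F_i^*(\chi\eta)$ has compact support in $D'$, so Stokes' theorem gives $\int_{D'}(F_i+\psi_j)^*\tilde\omega=\int_{D'}F_i^*\tilde\omega$.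

If $G_i\to G_\infty$ in $W^{1,n}$ and almost everywhere, then $\int G_i^*\tilde\omega\to\int G_\infty^*\tilde\omega$: the $n\times n$ minors of $DG_i$ converge in $L^1$ by H\"older's inequality, and the coefficients $\tilde\omega_I(G_i)$ converge boundedly almost everywhere. Letting $i\to\infty$ gives $\int_D(F+\psi_j)^*\tilde\omega=\int_DF^*\tilde\omega$, as $\psi_j=0$ off $D'$, and $j\to\infty$ gives the first claim. By Lemma~\ref{lem:pointwise},
$n^{-n/2}E(G)\ge\int_DG^*\omega=\int_DF^*\omega=n^{-n/2}E(F)$.
\end{proof}

In coordinates $E(G)=\int_Df(x,G,DG)\,dx$ with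
\[
f(x,y,\xi)=\big(g^{ab}(x)h_{ij}(y)\xi^i_a\xi^j_b\big)^{n/2}\sqrt{\det g(x)} .
\]
If $F(\overline D)$ lies in the interior of $\mathbb B$ and $\varphi\in C_c^\infty(D,\mathbb R^m)$, then $F+\tau\varphi$ is a competitor for small $|\tau|$. Since $|f_\xi|\le C|\xi|^{n-1}$ and $|f_y|\le C|\xi|^n$, we may differentiate at $\tau=0$ under the integral:
\begin{equation}\label{eq:EL}
\int_D\big(f_\xi(x,F,DF)\cdot D\varphi+f_y(x,F,DF)\cdot\varphi\big)\,dx=0 .
\end{equation}
For Euclidean metrics this is the $n$-Laplace system $\operatorname{div}(|DF|^{n-2}DF)=0$.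

\section{Calibrated cone maps}\label{sec:cones}

A holomorphic curve looks like $z\mapsto z^k$ at a critical point. The analogue in dimension $n$ is a homogeneous map between Euclidean spaces. Write points of $\mathbb R^n\setminus0$ as $r\theta$ with $r>0$, $\theta\in S^{n-1}$.

\begin{definition}
A \emph{cone map of order $\alpha\ge1$} is a map $F\colon\mathbb R^n\to\mathbb R^m$ with $F(0)=0$ and $F(r\theta)=r^\alpha\phi(\theta)$, where $\phi\colon S^{n-1}\to S^{m-1}$ is smooth and $\phi^*g_S=\alpha^2g_S$.
\end{definition}

The differential of $F$ at $r\theta$ sends the unit vector $\theta$ to $\alpha r^{\alpha-1}\phi(\theta)$ and a vector $\xi\perp\theta$ to $r^{\alpha-1}d\phi(\xi)$, which is orthogonal to $\phi$ because $|\phi|=1$. The condition $\phi^*g_S=\alpha^2g_S$ matches the tangential stretch to the radial one, so $F$ is conformal off $0$ with $\lambda=\alpha r^{\alpha-1}$. The order bounds the regularity from below by the following lemma, whose hypothesis holds for every map that is smooth off $0$ and homogeneous of degree $\alpha$, since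 its $j$-th derivative is homogeneous of degree $\alpha-j$.

\begin{lemma}\label{lem:holder}
Let $\alpha>1$, $\ell=\lceil\alpha\rceil-1$, and let $G\colon B\to\mathbb R^m$ be defined on a ball about $0$, smooth off $0$, with $G(0)=0$ and $|D^jG(x)|\le C|x|^{\alpha-j}$ for $x\ne0$, $0\le j\le\ell+1$. Then $G\in C^{\ell,\alpha-\ell}(B)$.
\end{lemma}

\begin{proof}
Extend $D^jG$ by $0$ at $0$ for $j\le\ell$. These extensions are continuous as $\alpha-j>0$, and for $j\le\ell-1$ they are differentiable at $0$ with derivative $0$ as $\alpha-j>1$. So $G\in C^\ell$. Let $x\neq y$ and $R=\max(|x|,|y|)$. If $|x-y|\ge R/2$, then $|D^\ell G(x)-D^\ell G(y)|\le2CR^{\alpha-\ell}\le4C|x-y|^{\alpha-\ell}$. If $|x-y|<R/2$, the segment from $x$ to $y$ stays at distance at least $R/2$ from $0$, and since $\alpha-\ell-1\le0$, integrating $D^{\ell+1}G$ along it gives the bound $C|x-y|(R/2)^{\alpha-\ell-1}\le C|x-y|^{\alpha-\ell}$.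
\end{proof}

Recall the spherical harmonics. Let $\mathcal H_k$ be the space of restrictions to $S^{n-1}$ of homogeneous harmonic polynomials of degree $k$ on $\mathbb R^n$. The eigenvalues of $-\Delta_S$ on $S^{n-1}$ are $k(k+n-2)$, $k=0,1,2,\dots$, with eigenspaces $\mathcal H_k$, which are mutually orthogonal in $L^2$; elements of $\mathcal H_k$ have parity $(-1)^k$ under $\theta\mapsto-\theta$; and the restriction of any homogeneous polynomial of degree $d$ lies in $\mathcal H_0\oplus\dots\oplus\mathcal H_d$.

\begin{lemma}\label{lem:cone}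
Let $F=r^\alpha\phi$ be a cone map that is calibrated by a constant-coefficient calibration $\omega$ on $\mathbb R^m$.
\begin{enumerate}
\item[(a)] $\Delta_S\phi=-(n-1)\alpha^2\phi$. Hence $(n-1)\alpha^2=k(k+n-2)$ for an integer $k\ge1$, the components of $\phi$ lie in $\mathcal H_k$, and $\alpha>1$ if and only if $k\ge2$.
\item[(b)] If $n$ is odd, then $k$ is odd.
\item[(c)] If $n\ge3$ and $\alpha>1$, then $k>\alpha$. Consequently $F$ does not agree on the unit ball with a homogeneous polynomial map, and $F$ is not $C^j$ near $0$ for any integer $j\ge\alpha$.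
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $\nu=(\alpha-1)(n-2)$. Since $|DF|^{n-2}$ is a constant multiple of $r^\nu$, equation \eqref{eq:EL} on $\mathbb R^n\setminus0$ reads $0=\operatorname{div}(r^\nu DF)=r^\nu(\Delta F+\nu r^{-1}\partial_rF)$. In polar coordinates $\Delta(r^\alpha\phi)=r^{\alpha-2}\big(\Delta_S\phi+\alpha(\alpha+n-2)\phi\big)$, so
\[
\Delta_S\phi+\alpha\big[\alpha+n-2+(\alpha-1)(n-2)\big]\phi=0,
\]
and the bracket equals $(n-1)\alpha$. As $\phi\ne0$ and $\alpha>0$, the number $(n-1)\alpha^2$ is a positive eigenvalue. The eigenvalues increase with $k$, and $k=1$ gives $\alpha=1$.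

(b) If $k$ is even, then $F(-x)=F(x)$, so $F^*\omega$ is invariant under $x\mapsto-x$. For odd $n$ this map reverses $\mathrm{vol}$ and preserves $\lambda=\alpha r^{\alpha-1}$, so it reverses $\lambda^n\,\mathrm{vol}\neq0$. This contradicts \eqref{eq:relation}.

(c) If $k\le\alpha$, then $(n-1)\alpha^2=k(k+n-2)\le\alpha(\alpha+n-2)$, that is, $(n-2)(\alpha-1)\le0$, which is false. If $F$ agreed on the unit ball with a homogeneous polynomial map of degree $d$, then $d=\alpha$ because $|F|=r^\alpha$, and the components of $\phi$ would lie in $\mathcal H_k\cap(\mathcal H_0\oplus\dots\oplus\mathcal H_d)$, which is zero as $k>d$. Finally let $F$ be $C^j$ near $0$ with $j\ge\alpha$. Its Taylor polynomial of degree $j$ at $0$ is nonzero, since $|F|=r^\alpha$ is not $o(r^j)$. If $P_d$ is its lowest nonzero homogeneous part, then $r^{\alpha-d}\phi(\theta)=r^{-d}F(r\theta)\to P_d(\theta)$ as $r\to0$, which forces $\alpha=d$ and $F=P_d$.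
\end{proof}

Part (c) is the heart of the matter. A calibrated cone map is $r^{\alpha-k}$ times a harmonic polynomial map of degree $k$: the angular part wants the smooth extension $r^k\phi$, conformality wants $r^\alpha\phi$, and the weight $|DF|^{n-2}$ in the equation keeps the two exponents apart.

\begin{example}
For $n=2$ the weight is absent and $\alpha=k$. The map $z\mapsto z^k$ of $\mathbb C$, calibrated by the area form, is a polynomial cone map of order $k$.
\end{example}

\begin{example}\label{ex:veronese}
For $n=3$ we have $\alpha^2=k(k+1)/2$, and the first candidate is $k=2$, $\alpha=\sqrt3$. On the space $\mathbb R^5$ of traceless symmetric $3\times3$ matrices with the Hilbert--Schmidt norm let $\phi(\theta)=\sqrt{3/2}\,(\theta\theta^{T}-\frac13I)$. Then $|\phi|^2=\frac32(1-\frac23+\frac13)=1$, and $|d\phi(\xi)|^2=\frac32|\xi\theta^T+\theta\xi^T|^2=3|\xi|^2$ for $\xi\perp\theta$. The entries $x_ix_j-\frac13\delta_{ij}r^2$ are harmonic, so $\Delta_S\phi=-6\phi$. Thus $r^{\sqrt3}\phi$ is a cone map that solves the $n$-Laplace system off $0$.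 But it is even, so by the proof of (b) no constant calibration calibrates it. The orientation built into the relation is what raises the first order in dimension three from $\sqrt3$ to $\sqrt6$, the value for $k=3$.
\end{example}

\section{Two orbits of $SU(2)$ in $\mathbb R^7$}\label{sec:examples}

For $n=3$, $k=3$ the components of $\phi$ must be harmonic cubics on $\mathbb R^3$. These form a space of dimension $7$ on which rotations act, which suggests looking for an equivariant $\phi\colon S^2\to S^6$ and an invariant $3$-form: conformality and calibration then need to be checked at one point only. Rotation by $\psi$ about the $x_3$-axis multiplies the harmonic cubics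
$5x_3^3-3x_3r^2$, $\zeta(5x_3^2-r^2)$, $\zeta^2x_3$, $\bar\zeta^{\,3}$
by $1,e^{i\psi},e^{2i\psi},e^{-3i\psi}$. The choice of $\bar\zeta^{\,3}$ rather than $\zeta^3$ makes the weights add up to zero, so that $dz_1\wedge dz_2\wedge dz_3$ is preserved. We now set this up directly. Let $e_0=(1;0,0,0)$ and let $e_1,e_2,e_3$ be the standard basis of $\mathbb C^3\subset\mathbb R^7$.

\subsection{The form $\omega$ is a calibration}

The form $\omega$ of Theorem~\ref{thm:example} is constant, hence closed. Let $W\subset\mathbb R^7$ be a $3$-plane. Since $\dim(W\cap\mathbb C^3)\ge2$, it has an orthonormal basis $\xi_0,\xi_1,\xi_2$ with $\xi_1,\xi_2\in\mathbb C^3$ and $\xi_0=\cos\beta\,e_0+\sin\beta\,\eta$ for a unit vector $\eta\in\mathbb C^3$. Then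
\[
\omega(\xi_0,\xi_1,\xi_2)=\cos\beta\;\omega_0(\xi_1,\xi_2)-\sin\beta\,\operatorname{Im}\det\nolimits_{\mathbb C}(\eta,\xi_1,\xi_2),
\]
so $\omega(\xi_0,\xi_1,\xi_2)^2\le\omega_0(\xi_1,\xi_2)^2+|\det_{\mathbb C}(\eta,\xi_1,\xi_2)|^2$. The number $|\det_{\mathbb C}|^2$ is the Hermitian Gram determinant of the three vectors. Subtracting from $\eta$ its projection onto the complex span of $\xi_1,\xi_2$ shows that it is at most $|\eta|^2\big(|\xi_1|^2|\xi_2|^2-|\langle\xi_1,\xi_2\rangle_{\mathbb C}|^2\big)$. The Hermitian product has real part $\xi_1\cdot\xi_2=0$ and imaginary part $\pm\omega_0(\xi_1,\xi_2)$, so this bound is $1-\omega_0(\xi_1,\xi_2)^2$. Hence the comass is at most one, and it equals one because $\omega(e_0,e_1,ie_1)=1$.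

\subsection{The infinitesimal action}

The generator $K$ of the rotations about the axis is diagonal. The other two generators should shift weights by one and so link $t,z_1,z_2,\bar z_3$ in a chain. With $a=\sqrt6$, $b=\sqrt{5/2}$, $c=\sqrt{3/2}$ define real-linear maps of $\mathbb R^7$ by
\begin{align*}
K(t;z)&=(0;\ iz_1,\ 2iz_2,\ -3iz_3),\\
X(t;z)&=(-a\operatorname{Re}z_1;\ at-bz_2,\ bz_1-c\bar z_3,\ c\bar z_2),\\
Y(t;z)&=(-a\operatorname{Im}z_1;\ iat+ibz_2,\ ibz_1+ic\bar z_3,\ -ic\bar z_2).
\end{align*}
A linear map $Z$ acts on constant forms as the derivation with $Z\cdot d\ell=d(\ell\circ Z)$ for linear functions $\ell$. Then $\frac{d}{ds}\exp(sZ)^*\omega=\exp(sZ)^*(Z\cdot\omega)$, so $\exp(sZ)$ preserves $\omega$ if $Z\cdot\omega=0$.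

\begin{lemma}\label{lem:KXY}
The maps $K,X,Y$ are skew-symmetric, annihilate $\omega$, and satisfy $[K,X]=Y$, $[K,Y]=-X$, $[X,Y]=K$.
\end{lemma}

\begin{proof}
\emph{Brackets.} Composing the definitions gives
\begin{align*}
KX&=(0;\ iat-ibz_2,\ 2ibz_1-2ic\bar z_3,\ -3ic\bar z_2),\\
XK&=(a\operatorname{Im}z_1;\ -2ibz_2,\ ibz_1-3ic\bar z_3,\ -2ic\bar z_2),\\
KY&=(0;\ -at-bz_2,\ -2bz_1-2c\bar z_3,\ -3c\bar z_2),\\
YK&=(-a\operatorname{Re}z_1;\ -2bz_2,\ -bz_1-3c\bar z_3,\ -2c\bar z_2),
\end{align*}
whence $[K,X]=Y$ and $[K,Y]=-X$ for any $a,b,c$. Next,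
\begin{align*}
XY=\big(ab\operatorname{Im}z_2;\ &-a^2\operatorname{Im}z_1-ib^2z_1-ibc\bar z_3,\\
&\ iabt+i(b^2-c^2)z_2,\ -ibc\bar z_1-ic^2z_3\big),\\
YX=\big(ab\operatorname{Im}z_2;\ &-ia^2\operatorname{Re}z_1+ib^2z_1-ibc\bar z_3,\\
&\ iabt-i(b^2-c^2)z_2,\ -ibc\bar z_1+ic^2z_3\big),
\end{align*}
so $[X,Y]=\big(0;\ i(a^2-2b^2)z_1,\ 2i(b^2-c^2)z_2,\ -2ic^2z_3\big)$. This is $K$ precisely when $c^2=\frac32$, $b^2=\frac52$, $a^2=6$.

\emph{Skew-symmetry.} $K$ is skew since it multiplies each $z_j$ by an imaginary number. In $\langle X(t;z),(t;z)\rangle$ the terms are $-at\operatorname{Re}z_1+at\operatorname{Re}z_1$, $-b\operatorname{Re}(\bar z_1z_2)+b\operatorname{Re}(\bar z_2z_1)$ and $-c\operatorname{Re}(\bar z_2\bar z_3)+c\operatorname{Re}(\bar z_3\bar z_2)$, which vanish. Then $Y=[K,X]$ is skew.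

\emph{Invariance.} Use $\omega_0=\frac i2\sum dz_j\wedge d\bar z_j$. The map $K$ annihilates $dt$, each $dz_j\wedge d\bar z_j$, and $dz_1\wedge dz_2\wedge dz_3$, as $1+2-3=0$. For $X$ we have $X\cdot dt=-a\,du_1$, $X\cdot dz_1=a\,dt-b\,dz_2$, $X\cdot dz_2=b\,dz_1-c\,d\bar z_3$, $X\cdot dz_3=c\,d\bar z_2$. In $X\cdot\omega_0$ the four terms with $b$ cancel in pairs, and
\[
X\cdot\omega_0=\tfrac i2\big[a\,dt\wedge(d\bar z_1-dz_1)+2c\,(d\bar z_2\wedge d\bar z_3-dz_2\wedge dz_3)\big].
\]
With $\tau=du_2\wedge dv_2+du_3\wedge dv_3$ this gives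
\[
X\cdot(dt\wedge\omega_0)=-a\,du_1\wedge\tau+2c\,dt\wedge\operatorname{Im}(dz_2\wedge dz_3).
\]
Since $dz_2\wedge d\bar z_2+dz_3\wedge d\bar z_3=-2i\tau$,
\[
X\cdot(dz_1\wedge dz_2\wedge dz_3)=a\,dt\wedge dz_2\wedge dz_3-2ic\,dz_1\wedge\tau ,
\]
with imaginary part $a\,dt\wedge\operatorname{Im}(dz_2\wedge dz_3)-2c\,du_1\wedge\tau$. Therefore
\[
X\cdot\omega=(2c-a)\big(dt\wedge\operatorname{Im}(dz_2\wedge dz_3)+du_1\wedge\tau\big)=0,
\]
because $2c=\sqrt6=a$. The maps annihilating $\omega$ are closed under commutators, so $Y\cdot\omega=0$.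
\end{proof}

\subsection{The orbit of $e_0$: proof of Theorem~\ref{thm:example}}

Use spherical coordinates $x_3=r\cos s$, $\zeta=r\sin s\,e^{i\psi}$; the orthonormal frame $\partial_r,\ r^{-1}\partial_s,\ (r\sin s)^{-1}\partial_\psi$ is positive. With $y=\cos^2s$, the map of the theorem is $F=r^{\sqrt6}\phi$, where $\phi(s,\psi)=\exp(\psi K)\,p(s)$ and $p=(p_0;p_1,p_2,p_3)$ is the real vector
\[
p=\Big(\tfrac12\cos s\,(5y-3);\ \tfrac{\sqrt6}4\sin s\,(5y-1),\ \tfrac{\sqrt{15}}2\sin^2\!s\cos s,\ \tfrac{\sqrt{10}}4\sin^3\!s\Big).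
\]
We claim that $p(s)=\exp(sX)e_0$. Since $p(0)=e_0$, it suffices to verify $p'=Xp$. Using $\sin^2s=1-y$ and $y'=-2\sin s\cos s$,
\begin{align*}
p_0'&=-\tfrac32\sin s\,(5y-1)=-ap_1,\\
p_1'&=\tfrac{\sqrt6}4\cos s\,(15y-11)=\tfrac{\sqrt6}4\cos s\,[2(5y-3)-5(1-y)]=ap_0-bp_2,\\
p_2'&=\tfrac{\sqrt{15}}2\sin s\,(3y-1)=\tfrac{\sqrt{15}}4\sin s\,[(5y-1)-(1-y)]=bp_1-cp_3,\\
p_3'&=\tfrac{3\sqrt{10}}4\sin^2\!s\cos s=cp_2,
\end{align*}
where we used $b\frac{\sqrt{15}}2=\frac{5\sqrt6}4$, $b\sqrt6=c\sqrt{10}=\sqrt{15}$ and $c\frac{\sqrt{15}}2=\frac{3\sqrt{10}}4$.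

Let $U=\exp(\psi K)\exp(sX)$, an orthogonal map preserving $\omega$. Both $\exp(-sX)K\exp(sX)$ and $\cos s\,K+\sin s\,Y$ solve $Z'=[Z,X]$ with $Z(0)=K$, by Lemma~\ref{lem:KXY}, so they are equal. As $Ke_0=0$, $Xe_0=\sqrt6\,e_1$ and $Ye_0=\sqrt6\,ie_1$,
\[
\phi=Ue_0,\qquad\phi_s=UXe_0=\sqrt6\,Ue_1,\qquad\phi_\psi=U(\cos s\,K+\sin s\,Y)e_0=\sqrt6\,\sin s\;U(ie_1).
\]
Hence off the $x_3$-axis $DF$ maps the positive orthonormal frame above to $\sqrt6\,r^{\sqrt6-1}\,U(e_0,e_1,ie_1)$, a multiple of an orthonormal frame on which $\omega$ equals $\omega(e_0,e_1,ie_1)=1$. So $DF$ is admissible off the axis, and by continuity of \eqref{eq:relation} on $\mathbb R^3\setminus0$. The map $F$ is a cone map of order $\sqrt6\in(2,3)$; by Lemma~\ref{lem:holder} it lies in $C^{2,\sqrt6-2}_{\mathrm{loc}}\subset W^{1,3}_{\mathrm{loc}}$, and it is an $\omega$-calibrated curve.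

On the $x_3$-axis the $t$-component of $F$ is $\operatorname{sgn}(x_3)|x_3|^{\sqrt6}$. Its second derivative $(6-\sqrt6)\operatorname{sgn}(x_3)|x_3|^{\sqrt6-2}$ is not differentiable at $0$ and is not $\gamma$-H\"older near $0$ for any $\gamma>\sqrt6-2$. This proves Theorem~\ref{thm:example}. \qed

\subsection{The orbit of $e_2$: an example in dimension four}

Identify $SU(2)$ with the unit sphere $S^3$ of the quaternions $\mathbb H=\mathbb R^4$, with Lie algebra spanned by $\mathbf i,\mathbf j,\mathbf k$ and brackets $[\mathbf i,\mathbf j]=2\mathbf k$, $[\mathbf j,\mathbf k]=2\mathbf i$, $[\mathbf k,\mathbf i]=2\mathbf j$. By Lemma~\ref{lem:KXY} the maps $2K,2X,2Y$ have the same brackets. Since $SU(2)$ is simply connected, there is a homomorphism $\Pi\colon SU(2)\to SO(7)$ with $\Pi_*(\mathbf i)=2K$, $\Pi_*(\mathbf j)=2X$, $\Pi_*(\mathbf k)=2Y$, and it preserves $\omega$ and $*\omega$. An orbit map $q\mapsto\Pi(q)e$ is a homothety if $Ke,Xe,Ye$ are orthogonal and of equal length, and $e=e_2$ has this property.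

\begin{proposition}\label{prop:four}
Orient $\mathbb R^7$ by $dt\wedge\omega_0^3$ and let $\Omega=-{*\omega}$. Then $\Omega$ is a calibration, and $F\colon\mathbb H\to\mathbb R^7$, $F(q)=|q|^4\,\Pi(q/|q|)e_2$, $F(0)=0$, is an $\Omega$-calibrated cone map of order $\alpha=4$ with $k=6$. It lies in $C^{3,1}_{\mathrm{loc}}$ and is not $C^4$.
\end{proposition}

\begin{proof}
For a positive orthonormal basis $\xi_1,\dots,\xi_7$ one has $*\omega(\xi_4,\dots,\xi_7)=\omega(\xi_1,\xi_2,\xi_3)$, so the values of $\Omega$ on oriented $4$-planes are, up to sign, those of $\omega$ on the orthogonal complements. Thus the constant form $\Omega$ has comass one. Also $*(dt\wedge\omega_0)=\frac12\omega_0^2$, while every term of $*\operatorname{Im}(dz_1\wedge dz_2\wedge dz_3)$ contains $dt$; hence $\Omega|_{\mathbb C^3}=-\frac12\omega_0^2$.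

Let $r>0$ and $\theta\in SU(2)$. The frame $(\theta,\theta\mathbf i,\theta\mathbf j,\theta\mathbf k)$ at $r\theta$ is positive and orthonormal. The radial derivative of $F$ is $4r^3\Pi(\theta)e_2$. The curve $s\mapsto r\theta\exp(s\mathbf i/r)$ has initial velocity $\theta\mathbf i$, so $DF(\theta\mathbf i)=r^3\Pi(\theta)\,2Ke_2$, and the same holds for $\mathbf j,\mathbf k$ with $X,Y$. Hence the frame is mapped to $4r^3\Pi(\theta)$ applied to
\[
e_2,\qquad\tfrac12Ke_2=ie_2,\qquad\tfrac12Xe_2=\eta,\qquad\tfrac12Ye_2=-i\eta,\qquad\text{where }\eta=\tfrac12(ce_3-be_1).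
\]
Since $|\eta|^2=\frac14(\frac32+\frac52)=1$ and $\eta$ is Hermitian-orthogonal to $e_2$, these vectors are orthonormal, and
\[
\Omega(e_2,ie_2,\eta,-i\eta)=\tfrac12\omega_0^2(e_2,ie_2,\eta,i\eta)=\omega_0(e_2,ie_2)\,\omega_0(\eta,i\eta)=1 .
\]
So $F$ is a cone map of order $4$ with admissible differential. It is $C^{3,1}_{\mathrm{loc}}$ by Lemma~\ref{lem:holder}, hence a calibrated curve. Lemma~\ref{lem:cone} gives $k(k+2)=48$, so $k=6$, and $F\notin C^4$.
\end{proof}

Here the order is an integer: smoothness fails because $k>\alpha$, whether or not $\alpha$ is rational.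

\section{H\"older continuity of the differential}\label{sec:C1}

We prove part (1) of Theorem~\ref{thm:regularity}. Since \eqref{eq:EL} is degenerate for $n\geq3$, linear theory does not apply at first. We compare $F$ on small balls with solutions of the flat $n$-Laplace system, for which the following estimates are available.

\begin{theorem}[Uhlenbeck \cite{Uhlenbeck}]\label{thm:uhl}
There are $C,\beta_0>0$ depending only on $n,m$ such that every weak solution $H\in W^{1,n}(B_R,\mathbb R^m)$ of $\operatorname{div}(|DH|^{n-2}DH)=0$ satisfies, for $\rho\le R/2$,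
\[
\sup_{B_{R/2}}|DH|^n\le CR^{-n}\!\int_{B_R}\!|DH|^n,\qquad\operatorname{osc}_{B_\rho}DH\le C\Big(\frac\rho R\Big)^{\beta_0}\Big(R^{-n}\!\int_{B_R}\!|DH|^n\Big)^{1/n}.
\]
\end{theorem}

We also use two integral criteria for H\"older continuity, where $0<\gamma\le1$ and the hypothesis is required for all centers $x_1$ in an open set and all $\rho\le\rho_0$. \emph{Morrey:} if $\int_{B_\rho(x_1)}|DG|^n\le C\rho^{n\gamma}$, then $G\in C^{0,\gamma}_{\mathrm{loc}}$. \emph{Campanato:} if $\inf_\xi\int_{B_\rho(x_1)}|G-\xi|^n\le C\rho^{n+n\gamma}$, then $G\in C^{0,\gamma}_{\mathrm{loc}}$. In both cases the H\"older seminorm is bounded in terms of the constants. Finally, for $n\ge2$ there is $c_n>0$ with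
\begin{equation}\label{eq:convex}
|\xi|^n\ge|\eta|^n+n|\eta|^{n-2}\eta\cdot(\xi-\eta)+c_n|\xi-\eta|^n .
\end{equation}
Indeed, the Hessian of $|\xi|^n$ is at least $n|\xi|^{n-2}$ times the identity, $|\eta+\tau(\xi-\eta)|\ge|\tau-\tau_0|\,|\xi-\eta|$ for some $\tau_0\in\mathbb R$, and $\int_0^1(1-\tau)|\tau-\tau_0|^{n-2}d\tau$ is bounded below uniformly in $\tau_0$.

\begin{lemma}\label{lem:C1}
\emph{(a)} Every calibrated curve is $C^{1,\beta}_{\mathrm{loc}}$ for some $\beta>0$.

\emph{(b)} Let $F\colon B_{2L}\to\mathbb B$ be, in coordinates, a calibrated curve with $|DF|\le\Lambda$. Suppose that $g$ on $B_{2L}$ and $h$ on $\mathbb B$ lie between $\Gamma^{-1}$ and $\Gamma$ times the Euclidean metric and have $C^1$ norms at most $\Gamma$. Then $\|DF\|_{C^{0,\beta}(B_L)}\le C$, with $\beta,C$ depending only on $n,m,L,\Lambda,\Gamma$.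
\end{lemma}

The constants in (b) do not depend on $\omega$, which enters only through Lemma~\ref{lem:minimal}.

\begin{proof}
For (a), continuity of $F$ lets us work in a coordinate ball mapped into some $\mathbb B$, on which $F$ is uniformly continuous and the metrics are bounded as in (b).

\emph{Step 1: comparison.} Fix $x_1$ and change coordinates linearly so that $g(x_1)$ and $h(F(x_1))$ are Euclidean. These changes and their inverses have norm at most $\sqrt\Gamma$, so they affect the hypotheses of the Morrey and Campanato criteria only through constants. Below, balls are centered at $x_1$ and norms are Euclidean in the new coordinates. Let $H$ minimize $\int_{B_R}|DH|^n$ among maps with $H-F\in W^{1,n}_0(B_R)$; the minimizer exists, is unique by strict convexity, and solves the $n$-Laplace system. To use $H$ as a competitor we need to know where it takes values. Let $\pi$ be the nearest-point projection onto the convex hull $Z\subset\mathbb B$ of $F(\overline{B_R})$. It is $1$-Lipschitz, so $|D(\pi\circ H)|\le|DH|$. Also $\pi\circ H-F\in W^{1,n}_0(B_R)$,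 being the weak limit of the compactly supported maps $\pi(F+\psi_j)-\pi(F)$, where $\psi_j\in C_c^\infty(B_R)$ tend to $H-F$. By uniqueness $H=\pi\circ H$ takes values in $Z$.

Let $\varepsilon(R)=R+\operatorname{osc}_{B_R}F$. As $Z$ has diameter $\operatorname{osc}_{B_R}F$ and contains $F(x_1)$, we have $|f(x,y,\xi)-|\xi|^n|\le C\varepsilon(R)|\xi|^n$ for $x\in B_R$, $y\in Z$. For $R$ so small that $C\varepsilon(R)\le\frac12$, Lemma~\ref{lem:minimal} gives $\int_{B_R}|DF|^n\le(1+C\varepsilon(R))\int_{B_R}|DH|^n$. Integrate \eqref{eq:convex} with $\xi=DF$, $\eta=DH$: the middle term vanishes by the equation of $H$ tested with $F-H$. With $\Phi(\rho)=\int_{B_\rho}|DF|^n$ and $\int_{B_R}|DH|^n\le\Phi(R)$ we get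
\begin{equation}\label{eq:compare}
\int_{B_R}|DF-DH|^n\le C\varepsilon(R)\,\Phi(R).
\end{equation}

\emph{Step 2: a rate for $\varepsilon$.} At first we know only that $\varepsilon(R)\to0$ uniformly in $x_1$. By \eqref{eq:compare} and the first estimate of Theorem~\ref{thm:uhl}, $\Phi(\rho)\le C_1[(\rho/R)^n+\varepsilon(R)]\Phi(R)$ for $\rho\le R/2$. Given $\delta\in(0,1)$, choose $\vartheta\le\frac12$ with $C_1\vartheta^n\le\frac12\vartheta^{n-\delta}$ and then $R_0$ with $C_1\varepsilon(R_0)\le\frac12\vartheta^{n-\delta}$. Then $\Phi(\vartheta R)\le\vartheta^{n-\delta}\Phi(R)$ for $R\le R_0$, and iteration gives $\Phi(\rho)\le C_\delta\rho^{n-\delta}$. By Morrey's criterion $F\in C^{0,\gamma}_{\mathrm{loc}}$ with $\gamma=1-\delta/n$, so $\varepsilon(R)\le CR^\gamma$.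

\emph{Step 3: oscillation of $DF$.} By \eqref{eq:compare} and the second estimate of Theorem~\ref{thm:uhl}, for $\rho\le R/2$,
\[
\int_{B_\rho}|DF-DH(x_1)|^n\le C\rho^n\Big(\frac\rho R\Big)^{n\beta_0}R^{-\delta}+CR^{\,n+\gamma-\delta}.
\]
Take $R=\rho^\tau$ with a fixed $\tau\in(\frac n{n+1},1)$. The exponents of $\rho$ are $n+n\beta_0(1-\tau)-\tau\delta$ and $\tau(n+\gamma-\delta)$; as $\delta\to0$ they tend to $n+n\beta_0(1-\tau)$ and $\tau(n+1)$, both larger than $n$. Fix a small $\delta$ and apply Campanato's criterion. This proves (a). In (b), Step 2 is replaced by the bounds $\Phi(\rho)\le C\Lambda^n\rho^n$ and $\varepsilon(R)\le C(1+\Lambda)R$, that is, $\delta=0$ and $\gamma=1$.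
\end{proof}

Once $DF$ is continuous, the system is nondegenerate near each point where $DF\ne0$. We use Schauder theory for linear systems in divergence form (Morrey; Giaquinta \cite{Giaquinta}): if $\mathcal A,\mathcal B\in C^{j,\beta}$, $\mathcal A\xi\cdot\xi\ge\nu|\xi|^2$ with $\nu>0$, and $w\in W^{1,2}$ satisfies $\int\mathcal A\,Dw\cdot D\varphi=\int\mathcal B\cdot D\varphi$ for all test functions, then $w\in C^{j+1,\beta}_{\mathrm{loc}}$, with interior bounds in terms of $\nu$, the $C^{j,\beta}$ norms of $\mathcal A,\mathcal B$ and $\|w\|_{L^2}$.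

\begin{lemma}\label{lem:smooth}
A calibrated curve is $C^\infty$ where $DF\ne0$, and everywhere if $n=2$. If in coordinates $\|DF\|_{C^{0,\beta}}\le\Gamma$ and $|DF|\ge\Gamma^{-1}$ on an open set, then all derivatives of $F$ obey interior bounds depending only on $n,m,\beta,\Gamma$, the distance to the boundary, and ellipticity and derivative bounds for $g$ and $h$.
\end{lemma}

\begin{proof}
The integrand $f$ is a positive multiple of the power $n/2\ge1$ of a positive definite quadratic form in $\xi$. So it is smooth for $\xi\ne0$ with $f_{\xi\xi}\ge\nu|\xi|^{n-2}$, and for $n=2$ it is smooth with $f_{\xi\xi}\ge\nu$ for all $\xi$. Work on a ball on which $DF$ oscillates by less than $1/(2\Gamma)$, so that segments between values of $DF$ stay in $\{1/(2\Gamma)\le|\xi|\le\Gamma\}$; for $n=2$ no lower bound is needed.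

Let $\partial_l^\tau$ be the difference quotient with step $\tau$ in direction $x_l$ and $w_\tau=\partial^\tau_lF$, which is bounded. Testing \eqref{eq:EL} with $\partial_l^{-\tau}\varphi$ gives $\int\partial_l^\tau[f_\xi]\cdot D\varphi=\int f_y\cdot\partial_l^{-\tau}\varphi\le C\|D\varphi\|_{L^2}$. By the fundamental theorem of calculus $\partial^\tau_l[f_\xi]=\mathcal A_\tau Dw_\tau+\mathcal B_\tau$ with $\mathcal A_\tau$ bounded and uniformly positive and $\mathcal B_\tau$ bounded. With $\varphi=\chi^2w_\tau$ for a cutoff $\chi$ we obtain $\|\chi Dw_\tau\|_{L^2}^2\le C(1+\|\chi Dw_\tau\|_{L^2})$, so $F\in W^{2,2}_{\mathrm{loc}}$. Now test \eqref{eq:EL} with $\partial_l\varphi$ and integrate by parts: $w=\partial_lF$ satisfies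
\[
\int f_{\xi\xi}\,Dw\cdot D\varphi=\int f_y\cdot\partial_l\varphi-\int\big(f_{\xi x_l}+f_{\xi y}\,\partial_lF\big)\cdot D\varphi ,
\]
all coefficients being evaluated at $(x,F,DF)$. If $F\in C^{j+1,\beta}$, the coefficients are $C^{j,\beta}$ and Schauder theory gives $F\in C^{j+2,\beta}_{\mathrm{loc}}$. Induction from $j=0$ proves both claims.
\end{proof}

Lemmas~\ref{lem:C1} and \ref{lem:smooth} prove part (1). From now on $n\ge3$, and $\lambda$ is a continuous function that is smooth where it is positive.

\section{A three-spheres theorem for the conformal factor}\label{sec:three}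

To blow up at a critical point we must know that $\lambda$ does not vanish identically nearby, that it vanishes to a finite order, and that its maxima on spheres of comparable radii are comparable. For a holomorphic function all this follows from the convexity of $\log\max_{|z|=r}|\cdot|$ in $\log r$. We prove the same convexity for $r\lambda$, up to errors of order $r^2$ caused by curvature. The source of the inequality is geometric: $\lambda^2g$ is the induced metric of a minimal immersion, so its Ricci curvature is bounded above.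

\subsection{Curvature inequalities}

On $\{\lambda>0\}$ the map $F$ is a smooth immersion with induced metric $\hat g=F^*h=\lambda^2g$. It is minimal: for a smooth variation $F_\tau$ supported in a small set $D$, comass one and Lemma~\ref{lem:minimal} give $\mathrm{vol}(F_\tau|_D)\ge\int_DF_\tau^*\omega=\int_DF^*\omega=\mathrm{vol}(F|_D)$, so the mean curvature vanishes. Let $A$ be the second fundamental form, $(e_i)$ a $\hat g$-orthonormal frame, and $\kappa\ge0$ an upper bound for the sectional curvature of $N$ along $F$. The traced Gauss equation with $\operatorname{tr}A=0$ gives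
\begin{equation}\label{eq:gauss}
\mathrm{Ric}_{\hat g}(\xi,\xi)\le\kappa(n-1)|\xi|_{\hat g}^2-\sum_i|A(\xi,e_i)|^2,
\end{equation}
with equality for $\kappa=0$ if $N$ is flat. In particular the scalar curvature satisfies $R_{\hat g}\le\kappa n(n-1)$.

Fix a compact set $W\subset M$ and $r_0>0$ below the injectivity radius at all points of $W$, such that the closed $r_0$-neighborhood $W'$ of $W$ is compact. Constants below depend only on $n$, the geometry of $g$ on $W'$, $\max_{W'}\lambda$ and a curvature bound $\kappa$ on $F(W')$, and not on the point $x_0\in W$. In geodesic polar coordinates $(r,\theta)$ about $x_0$ we have $g=dr^2+r^2\sigma$, where $\sigma$ is the family of metrics on $S^{n-1}$ given by $\sigma(\xi,\xi)=g_{ij}(r\theta)\xi^i\xi^j$ in normal coordinates. Since $g_{ij}=\delta_{ij}+O(r^2)$, the family is smooth in $r\ge0$, round at $r=0$, and $\partial_r\sigma=0$ at $r=0$. To make the scaling $r\mapsto\rho r$ a translation we pass to the cylinder; from here on $t=\log r$, and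
\[
\tilde g=r^{-2}g=dt^2+\sigma,\qquad v=\log(r\lambda),\qquad\hat g=e^{2v}\tilde g .
\]
As $\partial_t=r\partial_r$, both $\partial_t\sigma$ and $\partial_t^2\sigma$ are $O(e^{2t})$. Put $b=\frac12\operatorname{tr}(\sigma^{-1}\partial_t\sigma)=O(e^{2t})$. For a metric $dt^2+\sigma$ the $t$-lines are geodesics, $\Delta_{\tilde g}v=v_{tt}+bv_t+\Delta_\sigma v$, and $\mathrm{Ric}_{\tilde g}(\partial_t,\partial_t)=-\partial_tb-\frac14\operatorname{tr}\big((\sigma^{-1}\partial_t\sigma)^2\big)=O(e^{2t})$. Recall the conformal change of the Ricci tensor,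
\[
\mathrm{Ric}_{e^{2v}\tilde g}=\mathrm{Ric}_{\tilde g}-(n-2)(\nabla^2v-dv\otimes dv)-\big(\Delta v+(n-2)|dv|^2\big)\tilde g .
\]
Evaluate it on $(\partial_t,\partial_t)$. The terms $+(n-2)v_t^2$ and $-(n-2)v_t^2$ cancel, and on $\{\lambda>0\}$
\begin{equation}\label{eq:radial}
(n-1)v_{tt}+\Delta_\sigma v+(n-2)|\nabla_\sigma v|^2+bv_t=\mathrm{Ric}_{\tilde g}(\partial_t,\partial_t)-\mathrm{Ric}_{\hat g}(\partial_t,\partial_t)\ \ge\ -Ce^{2t},
\end{equation}
where the inequality uses \eqref{eq:gauss} and $|\partial_t|^2_{\hat g}=r^2\lambda^2\le Ce^{2t}$. The cancellation is the reason for using the radial component: at a maximum of $v(t,\cdot)$ the angular terms have a sign, and in the flat case what remains is $v_{tt}\ge0$.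

We also need the scalar curvature. With $u=\lambda^{(n-2)/2}$, so that $\hat g=u^{4/(n-2)}g$, the conformal change formula and the boundedness of $\lambda$ give on $\{u>0\}$
\begin{equation}\label{eq:yamabe}
\Delta_gu=\frac{n-2}{4(n-1)}\big(R_g-R_{\hat g}\lambda^2\big)u\ \ge\ -C_0u .
\end{equation}
This inequality gives monotonicity but cannot give unique continuation: the function $\max(|x|-1,0)$ is convex, hence subharmonic, and vanishes on a ball.

\subsection{Monotonicity and convexity}

Let $S_r$ be the geodesic sphere about $x_0$ and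
\[
\mu(r)=\max_{S_r}\lambda,\qquad V(t)=\max_\theta v(t,\theta)=t+\log\mu(e^t)\in[-\infty,\infty).
\]
The function $e^V$ is continuous. We use the maximum principles for an operator $\mathcal L=a^{ij}\partial_{ij}+b^i\partial_i$ without zeroth-order term. \emph{Weak:} if $\mathcal L$ is uniformly elliptic with bounded coefficients on a bounded open set $\mathcal O$ and $w\in C^2(\mathcal O)\cap C(\overline{\mathcal O})$ has $\mathcal Lw\ge0$, then $\max_{\overline{\mathcal O}}w=\max_{\partial\mathcal O}w$. \emph{Strong:} if these bounds hold locally, $\mathcal Lw\ge0$ and $w$ attains its maximum at an interior point, then $w$ is constant near that point.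

\begin{proposition}\label{prop:three}
There are $t_*\le\log r_0$ and $c,C>0$, independent of $x_0\in W$, with the following properties.
\begin{enumerate}
\item[(a)] $\max_{\overline{B_r}}\lambda\le C\mu(r)$ for $r<e^{t_*}$, and for $t_1<t_2<t_*$ with $V(t_1)>-\infty$,
\begin{equation}\label{eq:mono}
V(t_2)-V(t_1)\ge(1-Ce^{2t_2})(t_2-t_1).
\end{equation}
\item[(b)] Let $q(t)=\exp(-\frac c2e^{2t})$ and $s(t)=t-\int_{-\infty}^t(1-q)$, so that $0<s'\le1$ and $0\le t-s\le\frac c4e^{2t}$. Either $V\equiv-\infty$ on $(-\infty,t_*)$, or $V$ is finite there and $\widetilde V=V+\frac c4e^{2t}$ is a convex function of $s$.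
\end{enumerate}
\end{proposition}

\begin{proof}
(a) To remove the zeroth-order term in \eqref{eq:yamabe} we divide by a supersolution. Let $z=1-C_0r^2$. For small $r$ we have $\Delta_gr^2=2n+O(r^2)\ge1$ and $z\ge\frac12$, so $\Delta_gz+C_0z\le0$. On $\{u>0\}$ the function $w=u/z$ satisfies
$z\Delta w+2\langle\nabla z,\nabla w\rangle=\Delta u-w\Delta z\ge-C_0u+C_0wz=0$.
The boundary of $\{u>0\}\cap B_r$ lies in $S_r\cup\{w=0\}$ and $w\ge0$, so the weak maximum principle gives $\max_{\overline{B_r}}w=\max_{S_r}w$. With $\frac12\le z\le1$ this is the first claim. It also shows that $\max_{S_r}w$ is nondecreasing in $r$, that is, $V(t)-t-\frac2{n-2}\log z(e^t)$ is nondecreasing, and \eqref{eq:mono} follows from $\frac d{dt}\log z(e^t)\ge-4C_0e^{2t}$.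

(b) A maximum of smooth functions need not be differentiable, so we test $V$ with smooth functions. Say that a $C^2$ function $\psi$ \emph{touches $V$ from above} at $t_1$ if $\psi\ge V$ near $t_1$ and $\psi(t_1)=V(t_1)>-\infty$. Let $V(t_1)=v(t_1,\theta_1)$. Then $\psi-v(\cdot,\theta_1)$ is $C^2$ near $t_1$ with a minimum at $t_1$, so $\psi'=v_t$ and $\psi''\ge v_{tt}$ there. For $t>t_1$, \eqref{eq:mono} gives $\psi(t)-\psi(t_1)\ge(1-Ce^{2t})(t-t_1)$, so $\psi'(t_1)\ge\frac12$ after decreasing $t_*$; this sign lets us bound the drift $bv_t$ by $Ce^{2t_1}\psi'(t_1)$. At $(t_1,\theta_1)$ we have $\nabla_\sigma v=0$ and $\Delta_\sigma v\le0$, so \eqref{eq:radial} yields, for some constant $c>0$,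
\begin{equation}\label{eq:touch}
\psi''(t_1)+ce^{2t_1}\psi'(t_1)\ge-ce^{2t_1}.
\end{equation}
The variable $s$ is designed to absorb the first-order term: since $s'=q$ and $q'=-ce^{2t}q$, every $C^2$ function $\chi$ satisfies $\frac{d^2\chi}{ds^2}=q^{-2}(\chi''+ce^{2t}\chi')$. Thus \eqref{eq:touch} says $\frac{d^2\psi}{ds^2}\ge-cq^{-2}e^{2t}$ at $t_1$, while $\frac{d^2}{ds^2}e^{2t}\ge4q^{-2}e^{2t}$. If $\chi$ touches $\widetilde V$ from above, then $\chi-\frac c4e^{2t}$ touches $V$, and therefore $\frac{d^2\chi}{ds^2}\ge0$ at the touching point.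

This implies convexity on any interval where $V$ is finite. Otherwise $\widetilde V$ exceeds somewhere the affine function $\ell(s)$ that agrees with it at the ends of an interval $[s_1,s_2]$. For small $\eta>0$, the continuous function $\widetilde V-\ell-\eta(s-s_1)(s_2-s)$ has a positive maximum at an interior point, where a translate of $\ell+\eta(s-s_1)(s_2-s)$ touches $\widetilde V$ from above with second derivative $-2\eta<0$.

By \eqref{eq:mono} and continuity, $\{t<t_*:V(t)>-\infty\}$ is empty or an interval $(t',t_*)$. If $t'>-\infty$, then $e^{V(t')}=0$ and $V\to-\infty$ as $t\downarrow t'$. But a convex function on a bounded interval lies above a supporting line and is bounded below. Hence $t'=-\infty$.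
\end{proof}

\begin{corollary}\label{cor:order}
Let $M$ be connected and $F$ nonconstant. For every $x_0\in M$ the function $V$ is finite on $(-\infty,t_*)$, and there is a number $\alpha\ge1$, the \emph{order} of $F$ at $x_0$, such that as $t\to-\infty$
\begin{equation}\label{eq:order}
V(t+\tau)-V(t)\to\alpha\tau\ \text{ locally uniformly in }\tau\in\mathbb R,\qquad V(t)\le\alpha t+C,\qquad V(t)/t\to\alpha .
\end{equation}
\end{corollary}

\begin{proof}
Let $U$ be the open set of points near which $F$ is constant. Let $x_j\in U$ converge to $x$, and take for $W$ a compact neighborhood of $x$. At $x_j$ we have $V=-\infty$ for very negative $t$, hence on $(-\infty,t_*)$, so $F$ is constant on the ball of radius $e^{t_*}$ about $x_j$, which contains $x$ for large $j$. Thus $U$ is closed, hence empty, and the alternative $V\equiv-\infty$ never occurs.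

The left derivative of the convex function $\widetilde V(s)$ is nondecreasing; let $\alpha$ be its limit as $s\to-\infty$. At $s(t_2)$ it dominates the slope of every chord to the left, which is at least $1-Ce^{2t_2}$ by \eqref{eq:mono} and $s'\le1$. So $1\le\alpha<\infty$. All chords of $\widetilde V$ have slope at least $\alpha$, and for each $\eta>0$ the chords over $(-\infty,s_\eta]$ have slope at most $\alpha+\eta$. Since $s-t\to0$ and $\widetilde V-V\to0$, the first limit follows. Comparing with the value at a fixed point gives $V\le\widetilde V\le\alpha s+C\le\alpha t+C$ and $\widetilde V\ge(\alpha+\eta)s-C_\eta$ for $s\le s_\eta$, which yield the other two claims.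
\end{proof}

\section{Tangent maps and the proof of Theorem~\ref{thm:regularity}}\label{sec:tangent}

Let $n\ge3$, $M$ connected, $F$ nonconstant, $x_0\in M$, $p=F(x_0)$, and let $\alpha$ be the order at $x_0$. Use normal coordinates centered at $x_0$ and at $p$, and normalize so that the conformal factor has maximum one on the unit sphere:
\[
F_\rho(x)=\frac{F(\rho x)}{\rho\mu(\rho)},\qquad\rho\mu(\rho)=e^{V(\log\rho)}\to0\quad(\rho\to0).
\]
With $\epsilon=\rho\mu(\rho)$, let $g_\rho,h_\rho,\omega_\rho$ have the coefficients $g_{ab}(\rho x)$, $h_{ij}(\epsilon y)$, $\omega_I(\epsilon y)$. Then $h_\rho$ and $\omega_\rho$ are $\epsilon^{-2}$ and $\epsilon^{-n}$ times the pullbacks of $h$ and $\omega$ under $y\mapsto\epsilon y$, so $\omega_\rho$ is a calibration for $h_\rho$, and $F_\rho$ is an $\omega_\rho$-calibrated curve with conformal factor $\lambda_\rho(x)=\lambda(\rho x)/\mu(\rho)$. As $\rho\to0$ these data converge smoothly on compact sets to the Euclidean metrics and the constant calibration $\omega_p$ on $T_pN=\mathbb R^m$.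

\begin{proposition}\label{prop:tangent}
Every sequence $\rho\to0$ has a subsequence along which $F_\rho\to F_\infty$ in $C^1_{\mathrm{loc}}(\mathbb R^n)$, where $\alpha F_\infty$ is an $\omega_p$-calibrated cone map of order $\alpha$. In particular $\lambda_\infty=r^{\alpha-1}$ on $\mathbb R^n\setminus 0$.
\end{proposition}

\begin{proof}
\emph{Compactness.} By \eqref{eq:order}, $\max_{|x|=r}\lambda_\rho=\mu(\rho r)/\mu(\rho)=r^{-1}e^{V(\log\rho+\log r)-V(\log\rho)}\to r^{\alpha-1}$ for each $r>0$. By Proposition~\ref{prop:three}(a), $\lambda_\rho\le C(L)$ on $B_{2L}$ for small $\rho$, and since $F_\rho(0)=0$, the maps $F_\rho$ send $B_{2L}$ into a fixed ball. Lemma~\ref{lem:C1}(b), the Arzel\`a--Ascoli theorem and a diagonal argument give a $C^1_{\mathrm{loc}}$ limit $F_\infty$, which satisfies \eqref{eq:relation} for $\omega_p$, $F_\infty(0)=0$ and $\max_{|x|=r}\lambda_\infty=r^{\alpha-1}$.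

\emph{The conformal factor is radial.} So far only the maximum of $\lambda_\infty$ on each sphere is known. The limit is the equality case of the three-spheres theorem, and the strong maximum principle propagates the equality. For $F_\infty$ both metrics are flat, so $\sigma=g_S$, $b=0$, $\mathrm{Ric}_{\tilde g}(\partial_t,\partial_t)=0$, and \eqref{eq:gauss} is an equality with $\kappa=0$. With $w=\log(r\lambda_\infty)-\alpha t\le0$, \eqref{eq:radial} becomes, on $\{\lambda_\infty>0\}\setminus0$,
\begin{equation}\label{eq:flat}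
(n-1)w_{tt}+\Delta_Sw+(n-2)\langle\nabla_Sw,\nabla_Sw\rangle=\sum_i|A(\partial_t,e_i)|^2\ge0 .
\end{equation}
Read the left side as the linear operator $(n-1)\partial_t^2+\Delta_S+(n-2)\langle\nabla_Sw,\nabla_S\,\cdot\rangle$, which has smooth coefficients, applied to $w$. By the strong maximum principle the set $\{w=0\}=\{\lambda_\infty=r^{\alpha-1}\}$ is open in $\mathbb R^n\setminus0$. It is closed there, and it meets every sphere. Hence $\lambda_\infty=r^{\alpha-1}$ on the connected set $\mathbb R^n\setminus0$, the map $F_\infty$ is smooth there by Lemma~\ref{lem:smooth}, and \eqref{eq:flat} gives $A(\partial_t,\cdot)=0$.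

\emph{The map is a cone.} With $\varrho=r^\alpha/\alpha$ the induced metric is $r^{2\alpha-2}(dr^2+r^2g_S)=d\varrho^2+\alpha^2\varrho^2g_S$. Rays are unit-speed geodesics in the parameter $\varrho$, so $\partial_\varrho^2F_\infty=A(\partial_\varrho,\partial_\varrho)=0$. As $F_\infty\to0$ when $\varrho\to0$, we get $F_\infty=\varrho\,\phi(\theta)$ with $\phi$ smooth and $|\phi|=|\partial_\varrho F_\infty|=1$. The pullback of the Euclidean metric is $d\varrho^2+\varrho^2\phi^*g_S$, so $\phi^*g_S=\alpha^2g_S$. Multiplication by $\alpha>0$ preserves \eqref{eq:relation} for a constant form.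
\end{proof}

The limit may depend on the subsequence, but $\alpha$ does not, and this is all we use.

\begin{proof}[Proof of part (2)]
Let $x_0$ be a critical point. Lemma~\ref{lem:cone} applied to $\alpha F_\infty$ gives $(n-1)\alpha^2=k(k+n-2)$ with $k\ge1$, odd if $n$ is odd. If $k=1$, then $\alpha=1$ and the continuous function $\lambda_\infty$ equals $1$ everywhere, whereas $\lambda_\infty(0)=\lim\lambda_\rho(0)=0$. Here the $C^1$ convergence at the origin is used. So $k\ge2$ and $\alpha>1$.

\emph{Isolatedness and growth.} Since all subsequential limits have the same conformal factor, $\lambda_\rho\to|x|^{\alpha-1}$ uniformly on $\{\frac12\le|x|\le2\}$ as $\rho\to0$. Hence $\lambda>0$ on a punctured neighborhood of $x_0$. For $|x|=\rho=e^t$ we have $\lambda(x)=\mu(\rho)(1+o(1))$ and $\log\mu(\rho)=V(t)-t=(\alpha-1+o(1))t$ by \eqref{eq:order}, so $|DF(x)|=|x|^{\alpha-1+o(1)}$.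

\emph{Regularity.} For small $\rho$, on the annulus $\frac12<|x|<2$ the differentials $DF_\rho$ are bounded in $C^{0,\beta}$ by Lemma~\ref{lem:C1}(b) and bounded away from zero, and $g_\rho,h_\rho$ have uniform bounds of all orders. Lemma~\ref{lem:smooth} gives $|D^jF_\rho|\le C_j$ on the unit sphere for all $j\ge0$. By \eqref{eq:order}, $\rho\mu(\rho)\le C\rho^\alpha$, so for $|x|=\rho$
\[
|D^jF(x)|=\rho\mu(\rho)\,\rho^{-j}\,|D^jF_\rho(x/\rho)|\le C_j'|x|^{\alpha-j},
\]
and Lemma~\ref{lem:holder} shows that $F\in C^{\ell,\alpha-\ell}$ near $x_0$.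

\emph{Failure of smoothness.} Suppose that $F$ is $C^j$ near $x_0$ with $j>\alpha$, and fix $\eta\in(0,j-\alpha)$. Since $|F_\infty|=1/\alpha$ on the unit sphere for every limit, $\max_{|x|=1}|F_\rho|\to1/\alpha$, and \eqref{eq:order} gives $\max_{|x|=\rho}|F|=e^{V(\log\rho)}\max_{|x|=1}|F_\rho|\ge\rho^{\alpha+\eta}$ for small $\rho$. So $F$ is not $o(|x|^j)$, and its Taylor polynomial of degree $j$ at $0$ has a lowest nonzero homogeneous part $P_d$. Then $\rho^{-d}F(\rho\,\cdot)\to P_d$ uniformly on $\overline{B_1}$. Write $F_\rho=c_\rho\,\rho^{-d}F(\rho\,\cdot)$ with $c_\rho>0$. Comparing maxima on the unit sphere shows that $c_\rho$ converges to $c_0=1/(\alpha\max_{|x|=1}|P_d|)$, so $F_\infty=c_0P_d$ on $B_1$. This contradicts Lemma~\ref{lem:cone}(c), where $n\ge3$ and $\alpha>1$ are used.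

Finally, if $F$ has no critical point, it is an immersion and is $C^\infty$ by part (1); if it has one, it is neither.
\end{proof}

\begin{proof}[Proof of part (3)]
Work on one component of $M$; if $F$ is constant there, nothing is to be shown. Otherwise $F$ is smooth off the critical set, and at a critical point $k\ge2$ for even $n$ and $k\ge3$ for odd $n$. The values $k=2$ and $k=3$ give $\alpha^2=2n/(n-1)$ and $\alpha^2=3(n+1)/(n-1)$, so $\alpha\ge\alpha_n$ and $\ell\ge\ell_n$. If $\ell=\ell_n$, then $\alpha-\ell\ge\alpha_n-\ell_n$; if $\ell>\ell_n$, then $D^{\ell_n}F$ is locally Lipschitz. In both cases $F\in C^{\ell_n,\alpha_n-\ell_n}$ near the point. For $n=3$, $\alpha_3=\sqrt6$ and $\ell_3=2$.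
\end{proof}

\begin{proof}[Proof of part (4)]
If $F$ is not $C^\infty$, then by part (1) it has a critical point on a component of $M$ where it is nonconstant. There $\alpha>1$, and the cone map $\alpha F_\infty$ of Proposition~\ref{prop:tangent} is the required model. Conversely, a calibrated curve $r^\alpha\phi(\theta)$ with $|\phi|=1$ and $\alpha>1$ is nonconstant, is $C^1$ by part (1), and has $DF(0)=0$ because $|F|=r^\alpha$; by part (2) it is not $C^\infty$. Theorem~\ref{thm:example} provides a model for $n=3$, with $\alpha=\sqrt6$, and Proposition~\ref{prop:four} one for $n=4$, with $\alpha=4$.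
\end{proof}

\begin{remark}
The proof recovers case (i) of the introduction and shows why codimension is needed. If $m=n\ge3$, the map $\phi$ of a tangent cone is a local diffeomorphism of $S^{n-1}$ with $\phi^*g_S=\alpha^2g_S$. As $n-1\ge2$, we can compare sectional curvatures, which are $1$ on the left and $\alpha^{-2}$ on the right. So $\alpha=1$, a nonconstant solution on a connected manifold has no critical points, and it is smooth.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Giaquinta}
Giaquinta, \emph{Multiple Integrals}.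

\bibitem{HPP}
Susanna Heikkil\"a, Pekka Pankka, Eden Prywes, \emph{Quasiregular Curves of Small Distortion in Product Manifolds}, arXiv:2106.11871 (2021).

\bibitem{Uhlenbeck}
Uhlenbeck, Acta Math. \textbf{138} (1977), 219--240.

\end{thebibliography}
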